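# Legendrian varieties whose symmetries do not rescale the symplectic form

## 1. Do symmetries rescale the form? The guess and its small cases

Everything is over $\mathbb C$. Let $V$ be a vector space of dimension $2n$ with a symplectic form $\omega$. For a subspace $T\subset V$ write $T^\perp=\{y:\omega(x,y)=0\ \text{for all } x\in T\}$; then $\dim T+\dim T^\perp=2n$. The subspace is isotropic if $T\subset T^\perp$, and Lagrangian if $T=T^\perp$, that is, if it is isotropic of dimension $n$. For $X\subset\mathbb P(V)$ let $\hat X\subset V$ be the affine cone. At a smooth point $x\in\hat X$ write $T_x=T_x\hat X$. Since $\hat X$ is a cone, $x\in T_x$, and $T_{\lambda x}=T_x$ for $\lambda\in\mathbb C^*$.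

**Definition (Legendrian).** A subvariety $X\subset\mathbb P(V)=\mathbb P^{2n-1}$ is Legendrian if $T_x$ is Lagrangian for each smooth point $x$ of $\hat X$.

More generally, call a closed cone $Y\subset V$ isotropic (Lagrangian) if its tangent spaces at smooth points are isotropic (Lagrangian). Isotropy is a closed condition on the smooth locus. Hence it may be checked on a dense open subset, and an irreducible cone of dimension $n$ that is isotropic there is Lagrangian.

**Definition (decomposable).** Let $V=V_1\oplus V_2$ be a symplectic decomposition: $V_1,V_2$ are orthogonal symplectic subspaces. It is non-trivial if both are non-zero. If $X_i\subset\mathbb P(V_i)$ are Legendrian, their join $X_1*X_2$, the union of all lines from $X_1$ to $X_2$, has affine cone $\hat X_1\times\hat X_2$. A Legendrian variety of this form for some non-trivial decomposition is decomposable; otherwise it is indecomposable.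

For example, let $e_1,e_2,f_1,f_2$ be a basis of $\mathbb C^4$ with $\omega(e_i,f_i)=1$ and all other pairings of basis vectors zero up to skew symmetry. The line $\mathbb P\langle e_1,e_2\rangle$ is Legendrian. It is the join of the points $[e_1]\in\mathbb P\langle e_1,f_1\rangle$ and $[e_2]\in\mathbb P\langle e_2,f_2\rangle$, so it is decomposable.

If a variety is cut out by a tangency condition with respect to $\omega$, one first guesses that its linear symmetries respect $\omega$. Only the class in $\mathbb P\mathrm{GL}$ matters, so "respect" should mean "multiply by a scalar". This is the following conjecture; the problem comes from Jaroslaw Buczynski, "Toric Legendrian subvarieties", arXiv:math/0609550 (2006).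

**Conjecture.** Let $X\subset\mathbb P^{2n-1}$ be an irreducible indecomposable Legendrian subvariety and let $G<\mathbb P\mathrm{GL}_{2n}$ be a connected subgroup preserving $X$. Then $G$ is contained in the image of the natural map $\mathrm{Sp}_{2n}\to\mathbb P\mathrm{GL}_{2n}$.

An element $g\in\mathrm{GL}(V)$ has class in this image if and only if $g\in\mathbb C^*\mathrm{Sp}(V)$. This happens if and only if $\omega(gx,gy)=c\,\omega(x,y)$ for some $c\in\mathbb C^*$: divide $g$ by a square root of $c$.

**Case $n=1$.** Here $\mathbb P\mathrm{GL}_2$ is the image of $\mathrm{SL}_2=\mathrm{Sp}_2$. The conjecture is true.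

**Decomposable varieties.** If $\hat X=\hat X_1\times\hat X_2$, the map $(x_1,x_2)\mapsto(\lambda x_1,x_2)$ preserves $\hat X$. It multiplies $\omega|_{V_1}$ by $\lambda^2$ and $\omega|_{V_2}$ by $1$. For $\lambda^2\ne1$ it does not rescale $\omega$. So the word "indecomposable" cannot be dropped.

**The twisted cubic, $n=2$.** On $\mathbb C^4$ put
$$\Omega(u,v)=u_0v_3-u_3v_0-3(u_1v_2-u_2v_1),\qquad \gamma(t)=(1,t,t^2,t^3).$$
The form $\Omega$ is symplectic. The cone $\hat Z$ over the twisted cubic has the dense open subset $\{a\gamma(t):a\ne0\}$, where the tangent space is $\langle\gamma(t),\gamma'(t)\rangle$. Since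
$$\Omega(\gamma,\gamma')=3t^2-3(2t^2-t^2)=0,\qquad\text{and, by differentiation,}\qquad \Omega(\gamma,\gamma'')=0, \tag{1}$$
$Z$ is Legendrian. It is indecomposable: an irreducible decomposable Legendrian curve in $\mathbb P^3$ is a join of two points, that is, a line.

Which skew forms $\Psi=(\psi_{ij})$ make all these tangent planes isotropic? We compute
$$\Psi(\gamma,\gamma')=\sum_{i<j}(j-i)\,\psi_{ij}\,t^{\,i+j-1}.$$
The exponents are $0$ for $(0,1)$, $1$ for $(0,2)$, $2$ for both $(0,3)$ and $(1,2)$, $3$ for $(1,3)$, and $4$ for $(2,3)$. So the expression vanishes identically if and only if $\psi_{01}=\psi_{02}=\psi_{13}=\psi_{23}=0$ and $3\psi_{03}+\psi_{12}=0$, that is, $\Psi=\psi_{03}\,\Omega$. Now let $g\in\mathrm{GL}_4$ preserve $\hat Z$. Then $gT_x=T_{gx}$, so $\Omega(g\cdot,g\cdot)$ is a skew form for which all $T_x$ are isotropic, hence a multiple of $\Omega$. The conjecture holds for the twisted cubic.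

## 2. Comparing two forms by a self-adjoint operator

The last computation suggests a plan. If $g$ preserves $\hat X$, then $\omega(g\cdot,g\cdot)$ is a second symplectic form for which $X$ is Legendrian, and one should compare the two.

**Definition (adjoint).** For $B\in\mathfrak{gl}(V)$ the adjoint $B^*$ is defined by $\omega(Bx,y)=\omega(x,B^*y)$. One has $(B^*)^*=B$ and $(BC)^*=C^*B^*$. Thus $\mathfrak{sp}(V)=\{B:B^*=-B\}$. Call $B$ self-adjoint if $B^*=B$; equivalently, the bilinear form $\omega(B\cdot,\cdot)$ is skew.

If $n=1$, only scalars are self-adjoint, because every skew form on $\mathbb C^2$ is a multiple of $\omega$. For a symplectic decomposition $V=V_1\oplus V_2$ the projector $P$ to $V_1$ along $V_2$ is self-adjoint: $\omega(Px,y)=\omega(x_1,y_1)=\omega(x,Py)$. The next lemma is a converse.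

**Lemma 1 (splitting).** Let $X\subset\mathbb P(V)$ be irreducible Legendrian and let $P=P^2=P^*$ with $P\ne0,1$. If $PT_x\subset T_x$ for general $x\in\hat X$, then $X$ is decomposable.

*Proof.* Let $V_1=\operatorname{im}P$ and $V_2=\ker P$, both non-zero. They are orthogonal, since $\omega(Px,(1-P)y)=\omega(x,P(1-P)y)=0$. So $V=V_1\oplus V_2$ is a non-trivial symplectic decomposition. By hypothesis $T_x=PT_x\oplus(1-P)T_x$ for general $x$. Let $Y_1=\overline{P\hat X}$ and $Y_2=\overline{(1-P)\hat X}$; these are irreducible closed cones. A dominant map of irreducible varieties in characteristic $0$ has surjective differential at a general point, so $\dim Y_1=\dim PT_x$ and $\dim Y_2=\dim(1-P)T_x$ for general $x$. The sum is $n$. Now $\hat X\subset Y_1\times Y_2$ are closed and irreducible of the same dimension, so $\hat X=Y_1\times Y_2$. At smooth points $y_i\in Y_i$ the space $T_{y_1}Y_1\oplus T_{y_2}Y_2$ is the tangent space of $\hat X$ at a smooth point, hence Lagrangian. So each $T_{y_i}Y_i$ is isotropic in $V_i$, of dimension at most $\frac12\dim V_i$. The dimensions add up to $n=\frac12\dim V_1+\frac12\dim V_2$,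 so both are Lagrangian. Thus $X$ is the join of the Legendrian varieties $\mathbb P(Y_1)$ and $\mathbb P(Y_2)$. $\square$

Now try to prove the conjecture. Let $X$ be indecomposable, let $g$ preserve $\hat X$, and put $B=g^*g$. Then $B$ is self-adjoint and $\omega(By,y')=\omega(gy,gy')$. For smooth $x$ the space $gT_x=T_{gx}$ is Lagrangian, so $\omega(By,y')=0$ for $y,y'\in T_x$. This says $BT_x\subset T_x^\perp=T_x$, so every polynomial in $B$ preserves $T_x$. If $B$ had two different eigenvalues, the projector onto one generalized eigenspace along the others would be a polynomial in $B$, hence self-adjoint, and Lemma 1 would decompose $X$. So $B=c(1+N)$ with $N$ nilpotent.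

To finish we would need $N=0$, and this is where the argument stops. Every polynomial in $N$ has a single eigenvalue, so the only idempotents among them are $0$ and $1$, and Lemma 1 has nothing to act on. We are left with a non-zero self-adjoint nilpotent map preserving every $T_x$, and no contradiction. The way forward is to take this leftover map seriously and ask which geometry it encodes. The answer rules it out for $n\le3$ and tells us how to build an example with it for $n=4$.

## 3. The symmetry Lie algebra and the three theorems

Let $X\subset\mathbb P(V)$ be irreducible Legendrian. Let $H\subset\mathrm{GL}(V)$ be the identity component of the stabilizer of $\hat X$, and $\mathfrak h$ its Lie algebra. Since $\hat X$ is a cone, $\mathbb C^*\subset H$ and $1\in\mathfrak h$.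

**Reduction to $\mathfrak h$.** A surjective morphism of algebraic groups maps identity component onto identity component, so $H$ maps onto $\mathrm{Aut}(X)^\circ$, the identity component of the stabilizer of $X$ in $\mathbb P\mathrm{GL}(V)$. If $G$ is a connected subgroup preserving $X$, its Zariski closure is connected, and it preserves $X$ because the stabilizer is closed. So $G\subset\mathrm{Aut}(X)^\circ$. Say that the conjecture *holds for $X$* if every connected subgroup preserving $X$ lies in the image of $\mathrm{Sp}_{2n}$, and *fails for $X$* otherwise. Then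
$$\text{the conjecture holds for }X\iff H\subset\mathbb C^*\mathrm{Sp}(V)\iff\mathfrak h\subset\mathbb C\oplus\mathfrak{sp}(V). \tag{2}$$

**Description of $\mathfrak h$.** We claim
$$B\in\mathfrak h\iff Bx\in T_x\ \text{for all smooth }x\iff Bx\in T_x\ \text{for } x \text{ in a dense open set of smooth points}. \tag{3}$$
Let $\mathcal I$ be the ideal of $\hat X$ and $(D_Bf)(x)=df_x(Bx)$. For smooth $x$ we have $T_x=\{v:df_x(v)=0\ \text{for all }f\in\mathcal I\}$. So either condition on the right of (3) says that $D_Bf$ vanishes on a dense subset of $\hat X$ for all $f\in\mathcal I$, that is, $D_B\mathcal I\subset\mathcal I$. If $B\in\mathfrak h$, then $f(\exp(tB)x)=0$ for $x\in\hat X$ and $f\in\mathcal I$; the derivative at $t=0$ gives $D_Bf\in\mathcal I$. Conversely, let $D_B\mathcal I\subset\mathcal I$. For $f\in\mathcal I$ and $x\in\hat X$ the $j$-th derivative of $t\mapsto f(\exp(tB)x)$ at $0$ is $(D_B^jf)(x)=0$ for every $j$, so this analytic function vanishes. Hence $\exp(tB)\hat X\subset\hat X$ for all $t$, with equality because $-t$ is also allowed. So $\exp(tB)\in H$ for all $t$ and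 $B\in\mathfrak h$.

Put $\mathcal A=\{B\in\mathfrak h:B^*=B\}$, a linear space containing $1$. The *Gauss map* of $X$ sends a smooth point $[x]$ to $T_x$. For the twisted cubic it is injective on the points $[\gamma(t)]$: a linear form on $\mathbb C^4$ vanishing on $\gamma(t),\gamma'(t),\gamma(t'),\gamma'(t')$ with $t\ne t'$ is a polynomial of degree at most $3$ with double roots at $t$ and $t'$, hence zero. So
$$\gamma(t),\ \gamma'(t),\ \gamma(t'),\ \gamma'(t')\ \text{ are independent for } t\neq t'. \tag{4}$$

**Theorem 1.** For every $n\ge4$ there are an irreducible indecomposable Legendrian $X\subset\mathbb P^{2n-1}$ and connected subgroups $G\cong\mathbb G_a$ and $G\cong\mathbb G_m$ of $\mathbb P\mathrm{GL}_{2n}$ preserving $X$ that are not contained in the image of $\mathrm{Sp}_{2n}$.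

**Theorem 2.** Let $X$ be irreducible Legendrian.

1. $\mathfrak h=(\mathfrak h\cap\mathfrak{sp}(V))\oplus\mathcal A$. If $B\in\mathcal A$, then $BT_x\subset T_x$ for all smooth $x$, and $\mathbb C[B]\subset\mathcal A$.
2. $X$ is decomposable if and only if some element of $\mathcal A$ has at least two eigenvalues.
3. A self-adjoint $A$ lies in $\mathcal A$ if and only if the closure of the image of $\hat X$ in $V/\ker A$ is isotropic for the symplectic form $\Omega_A([x],[y])=\omega(Ax,y)$.
4. Let $X$ be indecomposable, $n\ge2$. The conjecture fails for $X$ if and only if there are an isotropic subspace $I\subset V$ with $\dim I=2m$, $4\le2m\le n$, and a symplectic form $\Omega$ on $V/I^\perp$ for which the closure of the image of $\hat X$ in $V/I^\perp$ is isotropic.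
5. The conjecture is true for $n\le3$ (and by Theorem 1 false for each $n\ge4$).
6. The conjecture is true if $X$ is indecomposable and its Gauss map $[x]\mapsto T_x$ is generically finite onto its image. In particular it is true for smooth $X$.
7. Let $X$ be indecomposable. Then $\mathcal A=\mathbb C\oplus\mathcal N$ with $\mathcal N$ the subspace of nilpotent elements, and $\mathfrak u=\mathcal N+[\mathcal N,\mathcal N]$ is an ideal of $\mathfrak h$ consisting of nilpotent matrices. With $U=\exp\mathfrak u$ one has $H=U\cdot(H\cap\mathbb C^*\mathrm{Sp}(V))^\circ$. Every connected reductive algebraic subgroup of $\mathrm{Aut}(X)^\circ$ is conjugate, by an element of the unipotent radical of $\mathrm{Aut}(X)^\circ$, to a subgroup of the image of $\mathrm{Sp}_{2n}$. (By the $\mathbb G_m$ in Theorem 1, conjugation cannot be omitted.)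

**Theorem 3.** Let $(W,\Omega)$ be symplectic of dimension $2m\ge4$ and $Z\subset\mathbb P(W)$ irreducible Legendrian with generically finite Gauss map (for example, smooth and non-linear). On $V=W\oplus W$ put $\omega((z,v),(z',v'))=\Omega(z,v')+\Omega(v,z')$. Let $\hat X$ be the closure of $\{(z,v):z\in\hat Z\setminus0\text{ smooth},\ v\in T_z\hat Z\}$. Then $X\subset\mathbb P^{4m-1}$ is irreducible, Legendrian and indecomposable, and it is preserved by the group of all $(z,v)\mapsto(z,v+\tau z)$, $\tau\in\mathbb C$, which is not contained in the image of $\mathrm{Sp}(V)$.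

So the guess is false, exactly from $n=4$ on. We prove parts 1–6 of Theorem 2 first, because they show where to look for Theorem 1.

## 4. Splitting $\mathfrak h$ and splitting $X$: Theorem 2, parts 1 and 2

**Step 1: the two parts of $B\in\mathfrak h$ lie in $\mathfrak h$.** This makes the failure of the conjecture a matter of self-adjoint symmetries. Put $B_+=\frac12(B-B^*)\in\mathfrak{sp}(V)$ and $B_-=\frac12(B+B^*)$, which is self-adjoint, so $B=B_++B_-$. The form $\omega(B_+x,y)$ is symmetric, and $\omega(B_-x,y)$ is skew. Let $q(x)=\omega(B_+x,x)$. For smooth $x$ both $x$ and $Bx$ lie in the Lagrangian space $T_x$, and $\omega(B_-x,x)=0$, so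
$$q(x)=\omega(Bx,x)=0 .$$
Thus the quadratic form $q$ vanishes on $\hat X$. Differentiate along $y\in T_x$: $0=dq_x(y)=2\omega(B_+x,y)$. Hence $B_+x\in T_x^\perp=T_x$ for all smooth $x$, so $B_+\in\mathfrak h$ by (3), and then $B_-=B-B_+\in\mathfrak h$. The sum is direct, since $B^*=B=-B^*$ forces $B=0$.

**Step 2: elements of $\mathcal A$ preserve tangent spaces.** Let $B\in\mathcal A$ and $g=\exp(tB)\in H$; then $g^*=g$. For smooth $x$ the space $T_{gx}=gT_x$ is Lagrangian, so for $y,y'\in T_x$
$$0=\omega(gy,gy')=\omega(g^2y,y')=\omega(\exp(2tB)y,y')\quad\text{for all }t .$$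
Comparing Taylor coefficients, $\omega(B^jy,y')=0$ for all $j$, that is, $B^jT_x\subset T_x^\perp=T_x$. In particular $B^jx\in T_x$. Since $B^j$ is self-adjoint, $B^j\in\mathcal A$ by (3). As $\mathcal A$ is linear and contains $1$, $\mathbb C[B]\subset\mathcal A$. This proves part 1.

**Step 3: decompositions and eigenvalues.** If $\hat X=\hat X_1\times\hat X_2$, let $P$ be the self-adjoint projector to $V_1$ along $V_2$. For general $x=(x_1,x_2)$ we have $Px=(x_1,0)\in T_{x_1}\hat X_1\oplus T_{x_2}\hat X_2=T_x$. So $P\in\mathcal A$ by (3), with eigenvalues $0$ and $1$. Conversely, let $B\in\mathcal A$ have at least two eigenvalues. The projector $P$ onto one generalized eigenspace along the others is a polynomial in $B$, so $P\in\mathcal A$ by part 1, $PT_x\subset T_x$ for all smooth $x$, and $P\ne0,1$. By Lemma 1, $X$ is decomposable. This proves part 2.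

## 5. Projections with isotropic image: Theorem 2, parts 3 and 4

**Step 4: what a self-adjoint symmetry says about a projection of $\hat X$ (part 3).** Let $A$ be self-adjoint. The skew form $\omega(Ax,y)$ has kernel $\ker A$, so $\Omega_A$ is a well-defined symplectic form on $V/\ker A$. Let $\hat Z$ be the closure of the image of $\hat X$ in $V/\ker A$. For general $x\in\hat X$ the image of $T_x$ is the tangent space of $\hat Z$ at the image of $x$, a general point of $\hat Z$. So $\hat Z$ is isotropic if and only if, for general $x$, $\omega(Ay,y')=0$ for all $y,y'\in T_x$; that is,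
$$AT_x\subset T_x^\perp=T_x\quad\text{for general }x. \tag{5}$$
If $A\in\mathcal A$, then (5) holds by part 1. If (5) holds, then $Ax\in T_x$ for general $x$, because $x\in T_x$, so $A\in\mathcal A$ by (3).

For the projector $P$ of a decomposition, $V/\ker P=V_1$, $\Omega_P=\omega|_{V_1}$, and the image of $\hat X$ is $\hat X_1$, which is indeed isotropic.

**Lemma 2.** If $X$ is irreducible, indecomposable Legendrian and $n\ge2$, then $\hat X$ spans $V$.

*Proof.* Every hyperplane is $w^\perp$ for some $w\ne0$. Suppose $\hat X\subset w^\perp$. Then $T_x\subset w^\perp$, so $w\in T_x^\perp=T_x$ for all smooth $x$. Hence for $f$ in the ideal $\mathcal I$ of $\hat X$ the derivative $\partial_wf$ vanishes at all smooth points, so $\partial_w\mathcal I\subset\mathcal I$. By Taylor's formula $f(x+cw)=\sum_j\frac{c^j}{j!}(\partial_w^jf)(x)=0$ for $x\in\hat X$, so $\hat X+\mathbb Cw=\hat X$. Choose $w'$ with $\omega(w,w')=1$, and put $V_1=\langle w,w'\rangle$ and $V_2=V_1^\perp$, which is non-zero because $n\ge2$. Then $w^\perp=\mathbb Cw\oplus V_2$, and the invariance under $\mathbb Cw$ gives $\hat X=\mathbb Cw\times\hat X_2$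 with $\hat X_2=\hat X\cap V_2$, an irreducible cone of dimension $n-1$. At a smooth point $y\in\hat X_2$ the space $\mathbb Cw\oplus T_y\hat X_2$ is Lagrangian, so $T_y\hat X_2$ is isotropic in $V_2$ of dimension $n-1=\frac12\dim V_2$, hence Lagrangian. And $\mathbb Cw$ is Lagrangian in $V_1$. So $X$ is decomposable, a contradiction. $\square$

**Step 5: failure produces $(I,\Omega)$ (part 4, first half).** Let $X$ be indecomposable, $n\ge2$, and suppose the conjecture fails for $X$. By (2) and part 1, $\mathcal A\ne\mathbb C$. Take a non-scalar $B\in\mathcal A$. By part 2 it has one eigenvalue, so $B=\lambda+N$ with $N\in\mathcal A$ nilpotent and non-zero. If $N^r\ne0=N^{r+1}$, $r\ge1$, then $A=N^r$ satisfies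
$$A\in\mathcal A,\qquad A\ne0,\qquad A^2=0. \tag{6}$$
Let $I=\operatorname{im}A$. By self-adjointness $I^\perp=\{y:\omega(x,Ay)=0\ \text{for all }x\}=\ker A$, and $\ker A\supset I$ because $A^2=0$. So $I$ is isotropic and $\dim I\le n$. Also $\dim I=\dim V/\ker A$ is even, say $2m>0$, because $\Omega_A$ is symplectic. By part 3 the closure $\hat Z$ of the image of $\hat X$ in $V/I^\perp$ is isotropic for $\Omega_A$, and by Lemma 2 it spans $V/I^\perp$. If $2m=2$, isotropy gives $\dim\hat Z\le1$, so the irreducible cone $\hat Z$ is $0$ or a line and does not span. Hence $4\le2m\le n$.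

**Step 6: $(I,\Omega)$ produces failure (part 4, second half).** Given $(I,\Omega)$, define $A$ by $\omega(Ay,y')=\Omega([y],[y'])$. The right side is skew, so $A$ is self-adjoint. Its kernel is $I^\perp$, and $\operatorname{im}A=(\ker A)^\perp=I\subset I^\perp=\ker A$, so $A^2=0$; moreover $A\ne0$ and $\Omega_A=\Omega$. By part 3, $A\in\mathcal A\subset\mathfrak h$. Suppose $A=\lambda+C$ with $C\in\mathfrak{sp}(V)$. Then $A-\lambda$ is self-adjoint and lies in $\mathfrak{sp}(V)$, so it is $0$, and $A$ is scalar. This contradicts $A\ne0=A^2$. So $\mathfrak h\not\subset\mathbb C\oplus\mathfrak{sp}(V)$, and the conjecture fails for $X$ by (2).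

## 6. Small $n$ and finite Gauss maps: Theorem 2, parts 5 and 6

**Step 7: $n\le3$.** The case $n=1$ was done in Section 1. For $n=2,3$ no integer $m$ satisfies $4\le2m\le n$, so part 4 shows that the conjecture holds. This is the positive half of part 5; the other half is Theorem 1.

**Step 8: generically finite Gauss map.** The case $n=1$ is done. Let $n\ge2$, let $X$ be indecomposable with generically finite Gauss map, and suppose the conjecture fails for $X$. Take $A$ as in (6). For general $x$ the points $\exp(\tau A)x$ are smooth points of $\hat X$, and by part 1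
$$T_{\exp(\tau A)x}=\exp(\tau A)T_x=T_x .$$
So the irreducible set $\{[x+\tau Ax]:\tau\in\mathbb C\}$ lies in the fiber of the Gauss map through $[x]$, which is finite for general $x$. Hence it is a single point, and $Ax\in\mathbb Cx$. Since $A$ is nilpotent, $Ax=0$. General points of $\hat X$ span $V$ by Lemma 2, so $A=0$, a contradiction.

For smooth $X$ (indecomposable, as in the conjecture): if $X$ is not linear, its Gauss map is finite (F. L. Zak, *Tangents and Secants of Algebraic Varieties*, Ch. I, §2). If $X$ is linear, $\hat X$ is a Lagrangian subspace and does not span $V$, so for $n\ge2$ it is decomposable by Lemma 2 and there is nothing to prove; $n=1$ is done. This proves part 6.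

## 7. From the cone over the twisted cubic to all $n\ge4$

Part 4 tells us what to build in the first open case $n=4$. Then $2m=4=n$, so $I$ is Lagrangian, and the image of $\hat X$ in the $4$-dimensional space $V/I$ must be isotropic and span. Cones of dimension at most $1$ do not span, so the image must be a Lagrangian surface cone. We know one: the cone $\hat Z$ over the twisted cubic. Write $V=\mathbb C^4\oplus(\mathbb C^4)^*\ni(z,p)$. A Lagrangian cone lying over $\hat Z$ is the conormal variety, the closure of
$$\{(z,p):z=a\gamma(t),\ p\cdot\gamma(t)=p\cdot\gamma'(t)=0\},$$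
on which the form $p\cdot dz$ vanishes.

For $n>4$ we need $k=n-4$ more pairs of coordinates $(s_i,\sigma_i)$. Leaving $s$ free with $\sigma=0$ gives a Lagrangian cone, but it is the product of the previous one with a Lagrangian subspace, so it is decomposable. The choice $\sigma_i=s_i$ fails for the same reason. The new coordinates have to be coupled to the old ones. We do this by asking for $p\cdot dz+\sigma\cdot ds=dF$ with a function $F$ that mixes $s$ and $a$. To obtain a cone, $F$ should be homogeneous of degree $2$. We take $F=\sum s_i^3/a$.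

**The variety.** Let $k=n-4\ge0$ and $V=\mathbb C^4\oplus\mathbb C^k\oplus(\mathbb C^4)^*\oplus(\mathbb C^k)^*\ni x=(z,s,p,\sigma)$ with
$$\omega(x,x')=p(z')-p'(z)+\sigma(s')-\sigma'(s).$$
In the open set $z_0\ne0$, with $a=z_0$ and $t=z_1/z_0$, define $\hat X^\circ$ by
$$z=a\gamma(t),\qquad \sigma_i=\frac{3s_i^2}{a},\qquad p\cdot\gamma(t)=-\frac1{a^2}\sum s_i^3,\qquad p\cdot\gamma'(t)=0. \tag{7}$$
Since $p\cdot\gamma'=p_1+2tp_2+3t^2p_3$ and $p\cdot\gamma=p_0+tp_1+t^2p_2+t^3p_3$, the last two equations determine $p_1$ and then $p_0$ from the other data. So $\hat X^\circ$ is closed in $\{z_0\ne0\}$ and is a graph over $(a,t,s,p_2,p_3)\in\mathbb C^*\times\mathbb C^{k+3}$. It is smooth and irreducible of dimension $k+4=n$. Scaling $x$ by $\lambda$ replaces $a$ by $\lambda a$ and fixes $t$, and both sides of each equation in (7) scale by $\lambda$; so $\hat X^\circ$ is invariant under scaling. Let $\hat X=\overline{\hat X^\circ}\subset V$, an irreducible closed cone in which $\hat X^\circ=\hat X\cap\{z_0\ne0\}$ is open, dense and smooth, and let $X\subset\mathbb P(V)$ be the corresponding variety.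

**Step 9: $X$ is Legendrian.** On $\hat X^\circ$ we have $dz=\gamma\,da+a\gamma'\,dt$, so by (7)
$$p\cdot dz+\sigma\cdot ds=(p\cdot\gamma)\,da+a(p\cdot\gamma')\,dt+\sigma\cdot ds=-\frac{\sum s_i^3}{a^2}\,da+\sum\frac{3s_i^2}{a}\,ds_i=dF .$$
The differential of $p\cdot dz+\sigma\cdot ds$ is the $2$-form given by $\omega$. So $\omega$ vanishes on $\hat X^\circ$. Since $\dim\hat X=n$, $X$ is Legendrian.

**Step 10: $\hat X$ spans $V$.** This is a hypothesis of Lemma 3 below. Let $\ell(z)+m(s)+p(u)+\sigma(r)$, with $u\in\mathbb C^4$, $r\in\mathbb C^k$ and linear forms $\ell,m$, vanish on $\hat X^\circ$. For fixed $a,t,s$ the vector $p$ ranges over a translate of the annihilator of $\langle\gamma(t),\gamma'(t)\rangle$, and $p(u)$ is constant on it, so $u\in\langle\gamma(t),\gamma'(t)\rangle$. This holds for all $t$, so $u=0$ by (4). There remains $a\,\ell(\gamma(t))+m(s)+3\sum r_is_i^2/a\equiv0$. The functions $at^j$ ($0\le j\le3$), $s_i$ and $s_i^2/a$ are linearly independent, so $\ell=0$, $m=0$, $r=0$.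

**Step 11: the group $\mathbb G_a$.** Let $A(z,s,p,\sigma)=(0,0,\Omega(z,\cdot),0)$, so that $A\ne0=A^2$, and $g_\tau=\exp(\tau A)$. The map $g_\tau$ fixes $z,s,\sigma$ and sends $p$ to $p+\tau\Omega(z,\cdot)$. At a point of $\hat X^\circ$ the values $p\cdot\gamma$ and $p\cdot\gamma'$ change by $\tau a\,\Omega(\gamma,\gamma)=0$ and $\tau a\,\Omega(\gamma,\gamma')=0$, by (1). So $g_\tau$ preserves (7), hence $\hat X^\circ$ and $\hat X$. Moreover
$$\omega(g_\tau x,g_\tau x')=\omega(x,x')+\tau\,\Omega(z,z')-\tau\,\Omega(z',z)=\omega(x,x')+2\tau\,\Omega(z,z'). \tag{8}$$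
For vectors with only $z$-components $\omega$ vanishes, but $\Omega$ does not. So for $\tau\ne0$ the form (8) is not a multiple of $\omega$, and $g_\tau\notin\mathbb C^*\mathrm{Sp}(V)$. In particular $g_\tau$ is not scalar for $\tau\neq 0$. Hence $G=\{[g_\tau]\}\cong\mathbb G_a$ preserves $X$ and is not contained in the image of $\mathrm{Sp}_{2n}$.

**Step 12: a group $\mathbb G_m$.** We conjugate a symplectic torus by $g_1$. Let $h_\lambda(z,s,p,\sigma)=(\lambda^3z,\lambda s,\lambda^{-3}p,\lambda^{-1}\sigma)$. It lies in $\mathrm{Sp}(V)$. It preserves (7): $a$ becomes $\lambda^3a$ and $t$ is fixed; $3s_i^2/a$ is multiplied by $\lambda^{2-3}=\lambda^{-1}$, as is $\sigma_i$; and $\sum s_i^3/a^2$ is multiplied by $\lambda^{3-6}=\lambda^{-3}$, as is $p\cdot\gamma$. Also $h_\lambda Ah_\lambda^{-1}=\lambda^{-6}A$, so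
$$g_1h_\lambda g_1^{-1}=\exp(A)\exp(-\lambda^{-6}A)\,h_\lambda=\exp\big((1-\lambda^{-6})A\big)h_\lambda .$$
This preserves $X$. For $\lambda^6\ne1$ it is not in $\mathbb C^*\mathrm{Sp}(V)$, because $h_\lambda\in\mathrm{Sp}(V)$ and $g_{1-\lambda^{-6}}\notin\mathbb C^*\mathrm{Sp}(V)$ by Step 11. For such $\lambda$ the map $h_\lambda$ has the different eigenvalues $\lambda^3,\lambda^{-3}$, so the image of $\lambda\mapsto[g_1h_\lambda g_1^{-1}]$ is a one-dimensional torus, isomorphic to $\mathbb G_m$.

It remains to show that $X$ is indecomposable.

## 8. Indecomposability from planes of constant tangent space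

Tangent spaces to a product cone $\hat X_1\times\hat X_2$ are constant on the planes $\mathbb Cx_1+\mathbb Cx_2$, away from the axes. On our $\hat X$, as in Step 8, they are constant along $\mathbb Cx+\mathbb CAx$ near $x$. If nothing else lies in the Gauss fibers, the two families of planes must coincide, and this is too much for a nilpotent $A\ne0$.

**Lemma 3.** Let $X\subset\mathbb P(V)$ be irreducible Legendrian with $\hat X$ spanning $V$, and let $0\ne A\in\mathfrak{gl}(V)$ with $A^2=0$. Suppose there is a dense open set $O$ of smooth points of $\hat X$ such that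

$(*)$ for all $x\in O$: if $S\subset O$ is irreducible, locally closed, contains $x$, and $T_y=T_x$ for all $y\in S$, then $S\subset\mathbb Cx+\mathbb CAx$.

Then $X$ is indecomposable.

*Proof.* Suppose $V=V_1\oplus V_2$ is a non-trivial symplectic decomposition and $\hat X=\hat X_1\times\hat X_2$.

*The planes coincide.* For $x=(x_1,x_2)$ in a dense open subset of $\hat X$ we have $x\in O$, and each $x_i\ne0$ is a smooth point of $\hat X_i$. Then $T_{(\lambda x_1,\mu x_2)}=T_{x_1}\hat X_1\oplus T_{x_2}\hat X_2$ for all $\lambda,\mu\in\mathbb C^*$. The set $S=\{(\lambda x_1,\mu x_2):\lambda,\mu\in\mathbb C^*\}\cap O$ is open in the plane $\mathbb Cx_1+\mathbb Cx_2$ and contains $x$. So it is irreducible, locally closed and dense in the plane. By $(*)$, $\mathbb Cx_1+\mathbb Cx_2\subset\mathbb Cx+\mathbb CAx$. Comparing dimensions, the two are equal, so $Ax\in\mathbb Cx_1+\mathbb Cx_2$.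

*The off-diagonal blocks of $A$ vanish.* Write $A=(A_{ij})$ in blocks. Then $(A_{11}x_1+A_{12}x_2)\wedge x_1=0$ for general $(x_1,x_2)$, hence for all $(x_1,x_2)\in\hat X_1\times\hat X_2$, since the condition is closed. With $x_2=0$ we get $A_{11}x_1\wedge x_1=0$, and subtracting, $A_{12}x_2\wedge x_1=0$ for all $x_1,x_2$. Since $\hat X$ spans $V$, each $\hat X_i$ spans $V_i$. As $\dim V_1\ge2$, $\hat X_1$ contains two independent vectors, and $A_{12}x_2$ is proportional to both, so $A_{12}x_2=0$ for all $x_2\in\hat X_2$, that is, $A_{12}=0$. Likewise $A_{21}=0$ and $A_{22}x_2\wedge x_2=0$.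

*The diagonal blocks vanish.* Now $A_{ii}^2=0$, and every $x_i\in\hat X_i$ is zero or an eigenvector of the nilpotent map $A_{ii}$, so $A_{ii}x_i=0$. Since $\hat X_i$ spans $V_i$, $A_{ii}=0$. Thus $A=0$, a contradiction. $\square$

**Step 13: the tangent spaces of $\hat X^\circ$.** To verify $(*)$ for the variety of Section 7 we compute $T_x$ at $x\in\hat X^\circ$. Put $c_i=s_i/a$ and $\epsilon=p\cdot\gamma''(t)/a$. Let $\alpha=\delta a$ and $\beta=a\,\delta t$, so $\delta z=\alpha\gamma+\beta\gamma'$. Differentiate the other equations in (7). The second gives the first formula below. The third gives $\delta p\cdot\gamma+(p\cdot\gamma')\,\delta t$ on the left, and $p\cdot\gamma'=0$. The fourth gives $\delta p\cdot\gamma'+(p\cdot\gamma'')\,\delta t=0$. So $T_x$ consists of all $(\alpha\gamma+\beta\gamma',\delta s,\delta p,\delta\sigma)$ with $\alpha,\beta,\delta s$ arbitrary and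
$$\delta\sigma_i=6c_i\,\delta s_i-3c_i^2\alpha,\qquad \delta p\cdot\gamma=-3\sum c_i^2\,\delta s_i+2\alpha\sum c_i^3,\qquad \delta p\cdot\gamma'=-\epsilon\beta. \tag{9}$$
The dimension of this space is $2+k+2=n$, as it should be.

**Step 14: $T_x$ determines $t$, $c$ and $\epsilon$.** The projection of $T_x$ to $\mathbb C^4$ is $\langle\gamma(t),\gamma'(t)\rangle$, which determines $t$ by (4). The vectors with $\alpha=\beta=0$ satisfy $\delta\sigma_i=6c_i\,\delta s_i$ with $\delta s_i$ arbitrary, so $T_x$ determines each $c_i$. The vectors with $\alpha=0$, $\delta s=0$, $\beta=1$ satisfy $\delta p\cdot\gamma'(t)=-\epsilon$, so $T_x$ determines $\epsilon$.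

**Step 15: condition $(*)$ with $O=\hat X^\circ$.** We show more: if $x,\tilde x\in\hat X^\circ$ and $T_x=T_{\tilde x}$, then $\tilde x\in\mathbb Cx+\mathbb CAx$. By Step 14, $\tilde t=t$, $\tilde c=c$ and $\tilde\epsilon=\epsilon$. In these terms the points of $\hat X^\circ$ satisfy
$$z=a\gamma,\quad s=ac,\quad \sigma_i=3ac_i^2,\quad p\cdot\gamma=-a\sum c_i^3,\quad p\cdot\gamma'=0,\quad p\cdot\gamma''=a\epsilon,$$
where everything is linear in $a$. So for $y=\tilde x-(\tilde a/a)x$ the $z$-, $s$- and $\sigma$-components vanish, and the $p$-component annihilates $\gamma,\gamma',\gamma''$. These three vectors are independent, since $\gamma=(1,t,t^2,t^3)$, $\gamma'=(0,1,2t,3t^2)$ and $\gamma''=(0,0,2,6t)$. So their annihilator is a line. By (1) it contains the non-zero functional $\Omega(\gamma,\cdot)$. Since $Ax=(0,0,a\,\Omega(\gamma,\cdot),0)$, we get $y\in\mathbb CAx$, as claimed.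

With Step 10, Lemma 3 applies, and $X$ is indecomposable. Together with Steps 9, 11 and 12 this proves Theorem 1, and the second half of part 5 of Theorem 2. $\blacksquare$

**The case $n=4$ in other coordinates.** Here $k=0$ and $p$ annihilates $T_z\hat Z=\langle\gamma,\gamma'\rangle$. Write $p=\Omega(v,\cdot)$ with $v\in\mathbb C^4$. Since $T_z\hat Z$ is Lagrangian, $p$ annihilates it exactly when $v\in T_z\hat Z$. So $\hat X$ becomes the closure of $\{(z,v):v\in T_z\hat Z\}$, the tangent bundle of the cone over the twisted cubic. Identify $u\in\mathbb C^4$ with the binary cubic $\sum_i\binom3iu_i\,\xi^{3-i}\eta^i$. Then $\gamma(t)$ becomes $(\xi+t\eta)^3$ and $\gamma'(t)$ becomes $3(\xi+t\eta)^2\eta$, so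
$$X=\overline{\{[\ell^3:\ell^2m]\}}\subset\mathbb P(S^3\mathbb C^2\oplus S^3\mathbb C^2)=\mathbb P^7 .$$
In these coordinates $\omega$ is $p(z')-p'(z)=\Omega(v,z')+\Omega(z,v')$, and $A(z,v)=(0,z)$.

## 9. Tangent bundles of Legendrian cones: Theorem 3

The last description uses nothing special about the twisted cubic beyond its Gauss map. Let $(W,\Omega)$, $Z$, $V=W\oplus W$, $\omega$ and $\hat X$ be as in Theorem 3. If $Z$ is smooth and non-linear, its Gauss map is finite by the result of Zak cited in Step 8. The form $\omega$ is skew and non-degenerate. Let $A(z,v)=(0,z)$, so $A\ne0=A^2$. Put $E=\{(z,v):z\in\hat Z\setminus0\text{ smooth},\ v\in T_z\hat Z\}$. Over the open set $W\setminus(\mathrm{Sing}\,\hat Z\cup0)$ this is a closed subset, and it is a vector bundle of rank $m$ over an irreducible smooth variety of dimension $m$. So $E$ is open and dense in its closure $\hat X$, smooth and irreducible of dimension $2m=\frac12\dim V$. It is invariant under scaling because $T_{\lambda z}=T_z$.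

**Second fundamental form.** Let $\varphi(y)$ be a local parametrization of $\hat Z$ near a smooth point $z$. For tangent vectors $u=\varphi'\alpha$ and $v=\varphi'\eta$ put $\mathrm{II}_z(u,v)=\varphi''(\alpha,\eta)\bmod T_z\in W/T_z$. It is symmetric, and $v\mapsto\mathrm{II}_z(v,\cdot)\in\mathrm{Hom}(T_z,W/T_z)$ is the differential of $z\mapsto T_z$. For the twisted cubic, $\varphi(a,t)=a\gamma(t)$, and
$$\mathrm{II}_z(\alpha\gamma+\beta\gamma',\alpha'\gamma+\beta'\gamma')=\tfrac1a\beta\beta'\,\gamma''\bmod\langle\gamma,\gamma'\rangle;$$
the kernel of $v\mapsto\mathrm{II}_z(v,\cdot)$ is $\mathbb C\gamma=\mathbb Cz$.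

**Step 16: $X$ is Legendrian.** Near a point of $E$ the variety $\hat X$ is parametrized by $(\varphi(y),\varphi'(y)\eta)$. So with $v=\varphi'\eta$
$$T_{(z,v)}=\{(\varphi'\alpha,\ \varphi''(\alpha,\eta)+\varphi'\beta)\}=\{(u,w):u\in T_z,\ w\equiv\mathrm{II}_z(u,v)\bmod T_z\}. \tag{10}$$
The form $\omega$ of two such vectors, with parameters $(\alpha,\beta)$ and $(\alpha',\beta')$, is
$$\Omega(\varphi'\alpha,\varphi''(\alpha',\eta))+\Omega(\varphi''(\alpha,\eta),\varphi'\alpha')+\Omega(\varphi'\alpha,\varphi'\beta')+\Omega(\varphi'\beta,\varphi'\alpha').$$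
The last two terms vanish since $T_z$ is isotropic. The sum of the first two is the derivative of the identity $\Omega(\varphi'\alpha,\varphi'\alpha')=0$ in the direction $\eta$, so it is zero. Hence $T_{(z,v)}$ is isotropic of dimension $2m$, and $X$ is Legendrian.

**Step 17: the group.** Since $z\in T_z$, the map $\exp(\tau A):(z,v)\mapsto(z,v+\tau z)$ preserves $E$, hence $\hat X$. We have $\omega(Ax,x')=\Omega(z,z')=\omega(x,Ax')$ and $\omega(Ax,Ax')=0$. So
$$\omega(\exp(\tau A)x,\exp(\tau A)x')=\omega(x,x')+2\tau\,\Omega(z,z').$$
For $\tau\ne0$ this is not a multiple of $\omega$: take $v=v'=0$. So the group is not contained in the image of $\mathrm{Sp}(V)$.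

**Step 18: $\hat X$ spans $V$.** First, $\hat Z$ spans $W$. Otherwise the proof of Lemma 2, which uses only that the cone is irreducible, Lagrangian and contained in a hyperplane, gives $\hat Z=\mathbb Cw\times\hat Z_2$ with $\dim\hat Z_2=m-1\ge1$. For a smooth point $z_2\ne0$ of $\hat Z_2$ all points $(\lambda w,\mu z_2)$ with $\lambda,\mu\in\mathbb C^*$ then have the same tangent space. So the Gauss map of $Z$ has positive-dimensional fibers through general points, a contradiction. Next, let $z\ne0$ be smooth and $v\in T_z$. Then $(\lambda z,v)\in E$ for $\lambda\in\mathbb C^*$, and $\lambda\to0$ gives $(0,v)\in\hat X$. With $v=z$ we see that the span of $\hat X$ contains $0\oplus W$. Since the first projection of $\hat X$ contains a dense subset of $\hat Z$, which spans $W$, $\hat X$ spans $V$.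

**Step 19: condition $(*)$.** The Gauss map of $Z$ is generically finite, so $z\mapsto T_z$ on the $m$-dimensional smooth locus of $\hat Z$ has image of dimension $m-1$. In characteristic $0$ its differential has rank $m-1$ at general $z$, so its kernel is a line; it contains $z$, because $T_{\lambda z}=T_z$. So there is a dense open cone of smooth points of $\hat Z\setminus0$ on which the Gauss map has finite projective fibers and $v\mapsto\mathrm{II}_z(v,\cdot)$ has kernel exactly $\mathbb Cz$. Let $O\subset E$ be the set of $(z,v)$ with $z$ in this open cone and $v\in T_z$.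

Let $S\subset O$ be irreducible, containing $x=(z,v)$, with constant tangent space. By (10) the first projection of $T_{(\tilde z,\tilde v)}$ is $T_{\tilde z}\hat Z$. So for $(\tilde z,\tilde v)\in S$ the point $\tilde z$ lies in one of finitely many lines through $0$. Since $S$ is irreducible, all these $\tilde z$ lie on one line, the one through $z$: $\tilde z=\lambda z$ with $\lambda\in\mathbb C^*$. Parametrizing near $\lambda z$ by $\lambda\varphi$ we find $\mathrm{II}_{\lambda z}(\lambda\varphi'\alpha,\lambda\varphi'\eta)=\lambda\,\varphi''(\alpha,\eta)\bmod T_z$, so $\mathrm{II}_{\lambda z}=\lambda^{-1}\mathrm{II}_z$. By (10), equality of the tangent spaces means $\lambda^{-1}\mathrm{II}_z(u,\tilde v)=\mathrm{II}_z(u,v)$ for all $u\in T_z$, that is, $\mathrm{II}_z(\cdot,\tilde v-\lambda v)=0$. Hence $\tilde v-\lambda v\in\mathbb Cz$, and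
$$(\tilde z,\tilde v)=\lambda(z,v)+(0,\tilde v-\lambda v)\in\mathbb Cx+\mathbb CAx .$$
So $(*)$ holds, and by Lemma 3 $X$ is indecomposable. This proves Theorem 3. $\blacksquare$

## 10. The nilpotent ideal and reductive subgroups: Theorem 2, part 7

The $\mathbb G_m$ of Theorem 1 was a symplectic torus conjugated by a unipotent symmetry. Part 7 says that for reductive groups nothing else can happen. We recall the textbook facts. For a connected algebraic group $H$ in characteristic $0$ let $R_u(H)$ be the unipotent radical, the largest closed connected normal unipotent subgroup; $H$ is reductive if $R_u(H)=1$. A Levi subgroup is a closed reductive $L\subset H$ with $H=R_u(H)\rtimes L$. Levi subgroups exist, and by Mostow's theorem, for a given $L$, every closed reductive subgroup of $H$ is conjugate by an element of $R_u(H)$ into $L$. Jacobson's theorem on weakly closed sets of nilpotent transformations (N. Jacobson, *Lie Algebras*, Ch. II, Thm. 1) gives in particular: if a linear space of nilpotent maps of a finite-dimensional space is closed under $(B,C)\mapsto BC+CB$, then the associative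 algebra without unit that it generates is nilpotent.

Let $X$ be indecomposable.

**Step 20: $\mathcal A=\mathbb C\oplus\mathcal N$, and $\mathfrak u$ consists of nilpotent matrices.** By part 2 every element of $\mathcal A$ is a scalar plus a nilpotent. So its nilpotent elements are those of trace $0$: $\mathcal N=\mathcal A\cap\{\operatorname{tr}=0\}$ is a linear space, and $\mathcal A=\mathbb C\oplus\mathcal N$. For $B\in\mathcal N$ the map $B^2$ is nilpotent and lies in $\mathcal A$ by part 1, so $B^2\in\mathcal N$. Hence for $B,C\in\mathcal N$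
$$BC+CB=(B+C)^2-B^2-C^2\in\mathcal N .$$
By Jacobson's theorem the associative algebra generated by $\mathcal N$ is nilpotent. It contains $\mathfrak u=\mathcal N+[\mathcal N,\mathcal N]$, so all elements of $\mathfrak u$ are nilpotent matrices.

**Step 21: $\mathfrak u$ is an ideal.** Let $\mathfrak s=\mathfrak h\cap\mathfrak{sp}(V)$; then $\mathfrak h=\mathfrak s\oplus\mathbb C\oplus\mathcal N$ by part 1. For $C\in\mathfrak s$ and $N\in\mathcal N$ we have $[C,N]^*=N^*C^*-C^*N^*=-NC+CN=[C,N]$. So $[C,N]\in\mathfrak h$ is self-adjoint and traceless: $[\mathfrak s,\mathcal N]\subset\mathcal N$. For $N,N'\in\mathcal N$ we have $[N,N']^*=N'N-NN'=-[N,N']$, so $[\mathcal N,\mathcal N]\subset\mathfrak s$. Therefore $[\mathcal N,[\mathcal N,\mathcal N]]\subset\mathcal N$, and $[\mathfrak s,[\mathcal N,\mathcal N]]\subset[\mathcal N,\mathcal N]$ by the Jacobi identity. Hence $[\mathfrak s,\mathfrak u]\subset\mathfrak u$ and $[\mathcal N,\mathfrak u]\subset\mathfrak u$, and scalars commute with everything. So $\mathfrak u$ is an ideal of $\mathfrak h$.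

**Step 22: $H=U\cdot(H\cap\mathbb C^*\mathrm{Sp}(V))^\circ$.** Since $\mathfrak u$ is a Lie algebra inside a nilpotent associative algebra, $U=\exp\mathfrak u$ is a group by the Baker–Campbell–Hausdorff formula. It is closed, because it is the set of unipotent $g$ with $\log g\in\mathfrak u$ and $\log$ is polynomial on unipotent matrices. So $U\subset H$ is closed, connected and unipotent with Lie algebra $\mathfrak u$, and it is normal because $H$ is connected and $\mathfrak u$ is an ideal. Put $H_s=(H\cap\mathbb C^*\mathrm{Sp}(V))^\circ$, with Lie algebra $\mathfrak h\cap(\mathbb C\oplus\mathfrak{sp}(V))=\mathfrak s\oplus\mathbb C$. Then $UH_s$ is a closed subgroup of $H$ whose Lie algebra contains $\mathcal N+\mathfrak s+\mathbb C=\mathfrak h$. Since $H$ is connected, $H=UH_s$.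

**Step 23: a Levi subgroup of $H_s$ is one of $H$.** This puts a Levi subgroup of $H$ inside $\mathbb C^*\mathrm{Sp}(V)$. Let $L$ be a Levi subgroup of $H_s$. Since $U\subset R_u(H)$, the map $H_s\to H/R_u(H)$ is surjective by Step 22. The image of $R_u(H_s)$ is a connected unipotent normal subgroup of the connected reductive group $H/R_u(H)$, so it is trivial, and $L\to H/R_u(H)$ is surjective. Its kernel is a normal unipotent subgroup of $L$. In characteristic $0$ it is connected, and $L$ is reductive, so it is trivial. Thus $L$ maps isomorphically onto $H/R_u(H)$, that is, $H=R_u(H)\rtimes L$.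

**Step 24: reductive subgroups.** Let $K$ be a connected reductive algebraic subgroup of $\mathrm{Aut}(X)^\circ=H/\mathbb C^*$, and $\tilde K$ its preimage in $H$. It is connected, as an extension of $K$ by $\mathbb C^*$. The image of $R_u(\tilde K)$ in $K$ is connected, unipotent and normal, hence trivial; so $R_u(\tilde K)\subset\mathbb C^*$, and being unipotent it is trivial. Thus $\tilde K$ is reductive. By Mostow's theorem it is conjugate by an element of $R_u(H)$ into $L\subset H_s\subset\mathbb C^*\mathrm{Sp}(V)$. Pass to the quotient by $\mathbb C^*$: the image of $R_u(H)$ is connected, unipotent and normal, so it lies in the unipotent radical of $\mathrm{Aut}(X)^\circ$, and $K$ is conjugate by an element of this radical to a subgroup of the image of $\mathrm{Sp}_{2n}$.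

The conjugation cannot be omitted: the torus $\{[g_1h_\lambda g_1^{-1}]\}$ of Step 12 is connected and reductive and preserves an indecomposable $X$, but it is not contained in the image of $\mathrm{Sp}_{2n}$. This completes the proof of Theorem 2. $\blacksquare$
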